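
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A uniformizable group without topologizable subgroups}


\begin{abstract}
A group is uniformizable if it carries a non-principal group filter with intersection $\{e\}$; such a filter gives a non-discrete Hausdorff right invariant uniformity. A group is topologizable if it carries a non-discrete Hausdorff group topology. Protasov asked whether every uniformizable group contains a topologizable subgroup. We show that the answer is no: for every prime $p>10^{10}$ and every infinite cardinal $\kappa$ there is a uniformizable $p$-group of cardinality $\kappa$ all of whose subgroups are non-topologizable. The group is a central extension, by a group of order $p$, of $F/R^p$, where $F$ is a free group with a weighted word length and $R$ is a normal subgroup without short non-trivial elements.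
\end{abstract}

\section{The question and the answer}

Let $G$ be a group with identity $e$. A filter $\varphi$ on $G$ is a \emph{group filter} if $e\in A$ for every $A\in\varphi$, and for every $A\in\varphi$ there is $B\in\varphi$ with $BB\subseteq A$ and $B^{-1}\subseteq A$. For a filter whose members contain $e$, the last condition says equivalently that for every $A\in\varphi$ there is $B\in\varphi$ with $BB^{-1}\subseteq A$. Group filters are exactly the filters for which the sets $\{(x,y)\in G\times G: y\in Ax\}$, $A\in\varphi$, form a base of a right invariant uniformity on $G$.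

\begin{definition}
A group $G$ is \emph{uniformizable} if it has a group filter $\varphi$ with $\bigcap\varphi=\{e\}$ that is non-principal, i.e.\ $\{e\}\notin\varphi$. It is \emph{topologizable} if it admits a non-discrete Hausdorff group topology.
\end{definition}

The neighborhoods of $e$ in a Hausdorff group topology form a group filter with intersection $\{e\}$, and this filter has one more property: for every $A\in\varphi$ and $g\in G$ there is $B\in\varphi$ with $gBg^{-1}\subseteq A$. Conversely, a group filter with this property and with intersection $\{e\}$ is the neighborhood filter of $e$ in a Hausdorff group topology. So uniformizability is topologizability with invariance under conjugation given up: right translations remain continuous, left translations need not be.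

Every topologizable group is therefore uniformizable. Uniformizability passes from a subgroup to the whole group, because a group filter on a subgroup generates one on the group. Topologizability does not: it is known that every group embeds into some non-topologizable group (see \cite{Protasov}). Hence a group that contains a topologizable subgroup is uniformizable, and Protasov \cite{Protasov} asks for the converse.

\medskip
\noindent\textbf{Question.} Does every uniformizable group contain a topologizable subgroup?
\medskip

One might guess yes. In an abelian group conjugation is trivial, so there the two notions coincide. Moreover, a group with an infinite abelian subgroup $H$ always contains a topologizable subgroup, namely $H$. Indeed, homomorphisms from $H$ to the circle group $\mathbb T$ separate points, so $H$ embeds in the compact group $\mathbb T^{\mathrm{Hom}(H,\mathbb T)}$; if the induced topology were discrete, $H$ would be closed (discrete subgroups of Hausdorff groups are closed), hence compact and discrete, hence finite. Since finite groups are not uniformizable, a counterexample must be an infinite torsion group all of whose abelian subgroups are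 finite. This suggests looking among relatives of the free Burnside groups, and there the answer turns out to be no.

Write $[x,a]=xax^{-1}a^{-1}$. The \emph{Zariski topology} of a group $H$ is the topology whose closed sets are generated, under finite unions and arbitrary intersections, by the solution sets in $H$ of equations $w(x)=e$, where
\[
w(x)=h_0x^{n_1}h_1\cdots x^{n_m}h_m,\qquad h_i\in H,\ n_i\in\mathbb Z,
\]
is a word with constants from $H$.

\begin{theorem}\label{thm:main}
Let $p>10^{10}$ be a prime and $\kappa$ an infinite cardinal. There is a $p$-group $G$ with $|G|=\kappa$ such that the following hold.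
\begin{enumerate}
\item[(a)] There is a function $\ell:G\to[0,\infty)$ with $\ell(gh)\le \ell(g)+\ell(h)$, $\ell(g^{-1})=\ell(g)$ and $\ell(g)=0\iff g=e$, which takes arbitrarily small positive values. Consequently the sets $\{\ell<\varepsilon\}$, $\varepsilon>0$, form a base of a non-principal group filter with intersection $\{e\}$, and $G$ is uniformizable.
\item[(b)] For every infinite subgroup $H\le G$ there are $a,c\in H$ and a finite set $Z\subseteq H$ with
\[
H\setminus\{e\}=(Z\setminus\{e\})\cup\bigcup_{j=1}^{p-1}\{x\in H:[x,a]^p=c^j\},\qquad c^j\ne e\quad(1\le j\le p-1).
\]
Consequently no subgroup of $G$ is topologizable; more strongly, the Zariski topology of every subgroup of $G$ is discrete.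
\end{enumerate}
\end{theorem}

The case $\kappa=\aleph_0$ answers the question.

\begin{corollary}
There is a countable uniformizable group none of whose subgroups is topologizable.
\end{corollary}

The proof works in ZFC and uses, besides standard facts, two published theorems on free Burnside groups (Facts~\ref{fact:cent} and~\ref{fact:periods}). The hypothesis $p>10^{10}$ enters only through them, except that Lemma~\ref{lem:cent} also uses directly that $p$ is odd. In Section~\ref{sec:model} we treat a small model in which infinite subgroups are non-topologizable for a transparent reason; the same reason makes the model non-uniformizable. Section~\ref{sec:plan} explains how to separate the two effects, and the remaining sections carry this out.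

\section{Equations that isolate the identity}\label{sec:model}

\subsection{A criterion}

\begin{lemma}\label{lem:criterion}
Let $w$ be a word with constants from a group $H$. Suppose that $w$ takes only finitely many values on $H$ and that $\{x\in H:w(x)=w(e)\}$ is finite. Then the Zariski topology of $H$ is discrete, and so is every Hausdorff group topology on $H$.
\end{lemma}

\begin{proof}
Let $Z=\{x\in H:w(x)=w(e)\}$. Then $H\setminus\{e\}$ is the union of the finite set $Z\setminus\{e\}$ and the finitely many sets $\{x:w(x)d^{-1}=e\}$, where $d$ runs over $w(H)\setminus\{w(e)\}$. All these sets are Zariski closed (a singleton $\{h\}$ is given by $xh^{-1}=e$), so $\{e\}$ is Zariski open. The substitution $x\mapsto hx$ turns words with constants into words with constants, so translations are homeomorphisms and the Zariski topology is discrete. In a Hausdorff group topology, $w$ is continuous and points are closed, so the same sets are closed, $\{e\}$ is open, and the topology is discrete.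
\end{proof}

\subsection{Two facts about free Burnside groups}

For a group $R$ let $R^n$ be the subgroup generated by all $n$-th powers of elements of $R$; it is characteristic in $R$. Let $B(Y,n)$ be the free Burnside group of exponent $n$ on $Y$, i.e.\ $R/R^n$ for $R$ free on $Y$. If $Y'\subseteq Y$, the natural map $B(Y',n)\to B(Y,n)$ is injective: killing the letters of $Y\setminus Y'$ gives a left inverse. As usual, $[\Phi,\Phi^n]$ denotes the subgroup generated by the commutators $[f,y]$, $f\in\Phi$, $y\in\Phi^n$.

In both facts $n>10^{10}$ is odd and $\Phi$ is a free group of finite rank at least $2$.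

\begin{fact}[{\cite[Ch.~VI]{Adian}; \cite[\S19]{Olshanskii}}]\label{fact:cent}
The centralizer of every non-trivial element of $\Phi/\Phi^n$ is cyclic of order $n$.
\end{fact}

\begin{fact}[{\cite[\S\S18, 19, 31]{Olshanskii}; see also \cite{AshmanovOlshanskii}}]\label{fact:periods}
There is a set $\mathcal X\subset\Phi$ (the periods of all ranks) such that
\begin{enumerate}
\item[(i)] every element of $\Phi/\Phi^n$ is conjugate to the image of $A^k$ for some $A\in\mathcal X$, $k\in\mathbb Z$;
\item[(ii)] $\Phi^n/[\Phi,\Phi^n]$ is free abelian, and the family $A^n[\Phi,\Phi^n]$, indexed by $A\in\mathcal X$, is a basis of it.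
\end{enumerate}
\end{fact}

Part (ii) is the consequence of asphericity of the presentation $\langle\,\cdot\mid A^n=1,\ A\in\mathcal X\rangle$ of $\Phi/\Phi^n$. What we need from it is freedom: a homomorphism from $\Phi^n$ to an abelian group that is trivial on $[\Phi,\Phi^n]$ can be given arbitrary values on the elements $A^n$, $A\in\mathcal X$. When $n$ is prime and the abelian group is $\mathbb Z/n$, the next computation determines its values on \emph{all} $n$-th powers. From now on $n=p>10^{10}$ is prime.

\begin{lemma}\label{lem:powers}
Let $\Phi,\mathcal X$ be as in Fact~\ref{fact:periods} with $n=p$, and let $\theta:\Phi^p\to\mathbb Z/p$ be a homomorphism trivial on $[\Phi,\Phi^p]$. If the image of $r\in\Phi$ in $\Phi/\Phi^p$ is conjugate to that of $A^k$, where $A\in\mathcal X$, then $\theta(r^p)=k\,\theta(A^p)$.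
\end{lemma}

\begin{proof}
Write $r=sA^k\rho s^{-1}$ with $s\in\Phi$, $\rho\in\Phi^p$. Modulo $[\Phi,\Phi^p]$ the subgroup $\Phi^p$ is central, so $\rho$ commutes with $A^k$, and conjugation by $s$ fixes $(A^k\rho)^p\in\Phi^p$. Hence $r^p\equiv(A^k\rho)^p\equiv(A^p)^k\rho^p$ and $\theta(r^p)=k\theta(A^p)+p\,\theta(\rho)=k\theta(A^p)$.
\end{proof}

\subsection{The model}

Non-uniformizable groups are known to exist; a suitable quotient of an Adian group $A(n,m)$ is an example (see \cite{Protasov}). The following group serves only as motivation. It shows how $p$-th powers can isolate the identity, and what goes wrong with uniformizability.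

Let $\Phi$ be free of rank $2$. By Fact~\ref{fact:periods}(ii) there is a homomorphism $\theta_0:\Phi^p\to\mathbb Z/p$, trivial on $[\Phi,\Phi^p]$, with $\theta_0(A^p)=1$ for all $A\in\mathcal X$. By Fact~\ref{fact:periods}(i) $\mathcal X$ is not empty, so $\theta_0$ is onto. Its kernel $K_0$ is normal in $\Phi$, since $\theta_0(fyf^{-1}y^{-1})=0$ for $f\in\Phi$, $y\in\Phi^p$. Put $G_0=\Phi/K_0$ and $C_0=\Phi^p/K_0$. Then $C_0$ is central of order $p$ and $G_0/C_0=\Phi/\Phi^p$. If $r\notin\Phi^p$ is conjugate modulo $\Phi^p$ to $A^k$, then $p\nmid k$, because otherwise $A^k\in\Phi^p$ and so $r\in\Phi^p$. By Lemma~\ref{lem:powers}, $\theta_0(r^p)=k\ne0$ in $\mathbb Z/p$. Hence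
\begin{equation}\label{eq:model}
u\in G_0\setminus C_0\ \Longrightarrow\ u^p\in C_0\setminus\{e\},\qquad\qquad u\in C_0\ \Longrightarrow\ u^p=e.
\end{equation}

\begin{proposition}\label{prop:model}
The group $G_0$ is infinite, none of its subgroups is topologizable, and $G_0$ is not uniformizable.
\end{proposition}

\begin{proof}
If $\Phi/\Phi^p$ were finite, it would be a non-trivial finite $p$-group and would have a non-trivial central element; by Fact~\ref{fact:cent} it would be cyclic, whereas it maps onto $(\mathbb Z/p)^2$. So $G_0$ is infinite.

A Hausdorff topology on a finite group is discrete. Let $H\le G_0$ be infinite. On $H$ the word $w(x)=x^p$ takes values in the finite set $C_0$, and by \eqref{eq:model} $\{x\in H:x^p=e\}=H\cap C_0$ is finite. Lemma~\ref{lem:criterion} applies.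

Finally, let $\varphi$ be a group filter on $G_0$ with $\bigcap\varphi=\{e\}$. As $C_0$ is finite, some $A\in\varphi$ satisfies $A\cap C_0=\{e\}$. Applying the axiom $BB\subseteq A$ several times, we find $B\in\varphi$ such that all products of $p$ elements of $B$ lie in $A$. For $b\in B$ we get $b^p\in A\cap C_0=\{e\}$, so $b\in C_0$ by \eqref{eq:model}; also $b=b\,e\cdots e\in A$, so $b=e$. Thus $\{e\}=B\in\varphi$, and $\varphi$ is principal.
\end{proof}

\section{What has to change}\label{sec:plan}

In the model a word \emph{without constants} isolates $e$. Such a word is controlled by a group filter just as it is by a group topology: if $x$ is close to $e$, so is $x^p$. This is why the model is not uniformizable. A group filter does not, however, control words with constants: if $x$ is close to $e$ and $a$ is fixed, $xax^{-1}a^{-1}$ need not be close to $e$. So we aim for a group $G$ in which $[x,a]^p$ plays the role of $x^p$. We look for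
\begin{itemize}
\item a normal subgroup $\widehat R\le G$ and a central subgroup $C\le\widehat R$ of order $p$ such that $u^p\in C\setminus\{e\}$ for all $u\in\widehat R\setminus C$, as in \eqref{eq:model};
\item small elements of $G$ that lie outside $\widehat R$, while the elements of $\widehat R\setminus\{e\}$ stay away from $e$.
\end{itemize}
If $a\in\widehat R\setminus C$, then $[x,a]\in\widehat R$ for every $x$, so $[x,a]^p\in C$, and $[x,a]^p=e$ only if $[x,a]\in C$, that is, only if $x$ centralizes $a$ modulo $C$. By Lemma~\ref{lem:criterion} an infinite subgroup $H$ is non-topologizable as soon as it contains such an $a$ and centralizers in $G/C$ of non-trivial elements of $\widehat R/C$ are finite.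

The group is built as a quotient of a free group $F$ on a set $X$ of letters with positive weights whose infimum is $0$. There is a chain of normal subgroups of $F$,
\[
F\ \supset\ R\ \supset\ R^p\ \supset\ K,\qquad F/R=T,\quad R/R^p\cong B(Y,p),\quad R^p/K=C\cong\mathbb Z/p,
\]
where $Y$ is a basis of $R$; and $G=F/K$, $\widehat R=R/K$, $G/C=F/R^p$. The model corresponds to $F=R=\Phi$, $T=1$, without weights. Each step has its own task.
\begin{enumerate}
\item (Section~\ref{sec:T}) $R$ has no non-trivial elements of length less than $1$, and $T=F/R$ is a locally finite, residually finite $p$-group such that, for each $t\in T\setminus\{1\}$, the lengths of the preimages of $t$ in $F$ are bounded away from $0$.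
\item (Section~\ref{sec:powers}) Every non-trivial element of $F/R^p$ has a non-trivial power in $R/R^p$, so every infinite $H$ will contain some $a$ as above; and the centralizers just mentioned are finite.
\item (Section~\ref{sec:ext}) There is a homomorphism $\theta:R^p\to\mathbb Z/p$ that does not vanish on $r^p$ for $r\in R\setminus R^p$ and is invariant under conjugation by $F$, not only by $R$; its kernel is $K$.
\end{enumerate}
Sections~\ref{sec:unif} and~\ref{sec:nontop} then prove parts (a) and (b) of Theorem~\ref{thm:main}.

\section{The top layer: a locally finite $p$-group}\label{sec:T}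

Let $X$ be a set with $|X|=\kappa$, and choose weights $w_x\in(0,1)$, $x\in X$, with $\inf_xw_x=0$. Let $F$ be free on $X$. For $f\in F$ let $|f|$ be the sum of the weights of the letters (with multiplicity, inverses counted like letters) of the reduced word of $f$. Cancellation only lowers the weight, so $|f|$ is the minimum over all words representing $f$; hence $|fg|\le|f|+|g|$ and $|f^{-1}|=|f|$.

We want a quotient of $F$ in which no non-trivial $f$ with $|f|<1$ dies. Let $\Lambda=\mathbb F_p\langle\xi_x:x\in X\rangle$ be the ring of non-commutative polynomials, let $\xi_x$ have weight $w_x$, let the weight of a monomial be the sum of the weights of its letters, and let $J$ be the span of the monomials of weight at least $1$. Weights are positive and additive, so $J$ is a two-sided ideal; the monomials of weight less than $1$ form a basis of $\Lambda/J$. Since $w_x>0$, each $\xi_x$ is nilpotent modulo $J$, so $1+\xi_x$ is a unit of $\Lambda/J$ and $x\mapsto1+\xi_x$ defines a homomorphism $F\to(\Lambda/J)^\times$. Let $T$ be its image and $R$ its kernel.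

For a single letter, $(1+\xi_x)^{p^j}=1+\xi_x^{p^j}$, which is $1$ in $\Lambda/J$ exactly when $p^jw_x\ge1$. So light letters have large order in $T$, and $x^{p^j}$ reaches $R$ only when its length has reached $1$. Part (3) of the next lemma says that, likewise, no non-trivial word of length less than $1$ lies in $R$.

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(1)] $T$ is a locally finite $p$-group and $|T|=\kappa$.
\item[(2)] For every $t\in T\setminus\{1\}$ there is a homomorphism from $T$ to a finite $p$-group that does not kill $t$.
\item[(3)] If $f\in R$ and $f\neq1$, then $|f|\ge1$.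
\item[(4)] For every $t\in T\setminus\{1\}$, $\inf\{|f|:f\in F,\ f\mapsto t\}>0$.
\item[(5)] $R$ is a free group of rank at least $2$.
\end{enumerate}
\end{lemma}

\begin{proof}
For finite $S\subseteq X$ let $F_S=\langle S\rangle\le F$ and let $T_S$ be the image of $F_S$ in $T$. Only finitely many monomials in $\xi_x$, $x\in S$, have weight less than $1$. The non-empty ones span a finite nilpotent ideal $I_S$ of the subalgebra of $\Lambda/J$ generated by $1$ and these $\xi_x$. The set $1+I_S$ is a group of order $|I_S|$, a power of $p$. It contains $1+\xi_x$ for $x\in S$, so $T_S\subseteq1+I_S$ is a finite $p$-group.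

Setting $\xi_x=0$ for $x\notin S$ maps $J$ into $J$ and so defines an endomorphism of $\Lambda/J$. It restricts to a homomorphism $\pi_S:T\to T_S$ that is the identity on $T_S$. It corresponds to deleting letters: if $f\mapsto t$ and $f_S$ is obtained from $f$ by deleting all letters outside $S$, then $f_S\mapsto\pi_S(t)$.

(1), (2) $T$ is the directed union of the $T_S$, so it is a locally finite $p$-group. If $1\ne t\in T_S$, then $\pi_S(t)=t\neq1$. Since $w_x<1$, the elements $1+\xi_x$ of $\Lambda/J$ are distinct; hence $\kappa=|X|\le|T|\le|F|=\kappa$.

(3) Let $f\neq1$ with $|f|<1$, and write $f=x_1^{e_1}\cdots x_k^{e_k}$ in reduced form, $k\ge1$, $x_i\ne x_{i+1}$, $e_i=p^{a_i}b_i\ne0$, $p\nmid b_i$. In $\Lambda/J$,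
\[
(1+\xi_{x_i})^{e_i}=(1+\xi_{x_i}^{p^{a_i}})^{b_i}=1+b_i\,\xi_{x_i}^{p^{a_i}}+\cdots
\]
is a polynomial in $\xi_{x_i}^{p^{a_i}}$, also for $b_i<0$, because $\xi_{x_i}$ is nilpotent. (The linear term in $\xi_{x_i}$ vanishes if $p\mid e_i$; this is why we look at the power $p^{a_i}$.) Consider the monomial
\[
M=\xi_{x_1}^{p^{a_1}}\cdots\xi_{x_k}^{p^{a_k}}.
\]
Since $x_i\neq x_{i+1}$, it consists of exactly $k$ maximal blocks of equal letters. Expand the product of the $k$ polynomials. Choosing non-constant terms from only $j<k$ factors gives a monomial with at most $j$ blocks, so $M$ arises only from non-constant terms in every factor, and then their exponents must be $p^{a_1},\dots,p^{a_k}$. So $M$ has coefficient $\prod b_i\neq0$ in $\mathbb F_p$. The weight of $M$ is $\sum p^{a_i}w_{x_i}\le\sum|e_i|w_{x_i}=|f|<1$, so $M$ is one of the basis monomials of $\Lambda/J$, and it is different from $1$. Hence $f\notin R$.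

(4) Let $t\in T_S$ with $S$ finite. If $f\mapsto t$, then $f_S\mapsto\pi_S(t)=t\ne1$, so the reduced form of $f_S$ contains a letter from $S$ or its inverse, and $|f|\ge|f_S|\ge\min_{x\in S}w_x>0$.

(5) Subgroups of free groups are free. For distinct $x,y\in X$ and large $m$, the non-commuting elements $x^{p^m}$ and $y^{p^m}$ lie in $R$, so the rank of $R$ is at least $2$.
\end{proof}

Fix a basis $Y$ of $R$; so $|Y|\ge2$.

\section{The middle layer: powers and centralizers in $F/R^p$}\label{sec:powers}

Let $\overline F=F/R^p$ and $\overline R=R/R^p\cong B(Y,p)$, so $\overline F/\overline R=T$. As $\overline R$ has exponent $p$ and $T$ is a $p$-group, $\overline F$ is a $p$-group.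

Can we always reach a non-trivial element of $\overline R$ by taking powers? In a split extension of $T$ we could not: a complement to $\overline R$ meets it trivially. Here the freeness of $F$ helps.

\begin{lemma}\label{lem:reach}
Every $y\in\overline F\setminus\{1\}$ has a power $y^{p^k}\in\overline R\setminus\{1\}$, $k\ge0$. Hence all elements of order $p$ of $\overline F$ lie in $\overline R$.
\end{lemma}

\begin{proof}
Let $y=fR^p$. If $f\in R$, take $k=0$. Otherwise $fR$ has order $p^k$ in $T$ with $k\ge1$. Put $F_1=\langle f\rangle R$. There is a homomorphism $\alpha:F_1\to\mathbb Z/p^k$ with kernel $R$ and $\alpha(f)=1$. Since $F_1$, being a subgroup of $F$, is a free group, $\alpha$ lifts along the reduction $\mathbb Z/p^{k+1}\to\mathbb Z/p^k$ to a homomorphism $\beta:F_1\to\mathbb Z/p^{k+1}$. As $\beta(f)\equiv1$ modulo $p^k$ and $k\ge1$, $\beta(f)$ is a unit, so $\beta(f^{p^k})=p^k\beta(f)\neq0$. On the other hand $\beta(R)\subseteq p^k\mathbb Z/p^{k+1}\mathbb Z$ has exponent $p$, so $\beta(R^p)=0$. Therefore $f^{p^k}\in R\setminus R^p$.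

If $y$ has order $p$, its only non-trivial power of the form $y^{p^k}$ is $y$ itself, so $y\in\overline R$.
\end{proof}

\begin{lemma}\label{lem:cent}
For every $g\in\overline R\setminus\{1\}$ the centralizer $E=C_{\overline F}(g)$ is finite.
\end{lemma}

\begin{proof}
First, $E\cap\overline R=\langle g\rangle$. Indeed, if $h\in\overline R$ commutes with $g$, then $g,h$ lie in $B(Y',p)\le B(Y,p)$ for some finite $Y'\subseteq Y$ with $|Y'|\ge2$. By Fact~\ref{fact:cent} the centralizer of $g$ in $B(Y',p)$ has order $p$. It contains $\langle g\rangle$, which has order $p$ since $p$ is prime; so $h\in\langle g\rangle$.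

By Lemma~\ref{lem:reach}, all elements of order $p$ of $E$ lie in $E\cap\overline R$. So $\langle g\rangle$ is the only subgroup of order $p$ in $E$. The group $\overline E=E/\langle g\rangle$ embeds in $T$, so $E$ is an extension of a finite group by a locally finite one; such an extension is locally finite. Every finite subgroup of $E$ is thus a finite $p$-group with at most one subgroup of order $p$, and for odd $p$ such a group is cyclic. So every finite subset of $E$, and hence of $\overline E$, generates a finite cyclic $p$-group.

Suppose $E$ is infinite; then so is $\overline E$. For each $m$, $\overline E$ has at most $p^m$ elements of order dividing $p^m$, because any finite set of them lies in a cyclic group. So $\overline E$ has elements of arbitrarily large order. Let $1\ne v\in\overline E$ have order $p^s$. Given $m$, choose $u\in\overline E$ of order at least $p^{s+m}$. In the cyclic $p$-group $\langle u,v\rangle$, of order at least $p^{s+m}$, the element $v$ of order $p^s$ is a $p^m$-th power. Thus $v$ is a $p^m$-th power in $\overline E$ for every $m$. Identify $\overline E$ with its image in $T$. Then every homomorphism from $T$ to a finite $p$-group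 kills $v$, since the exponent of that group is some $p^m$. This contradicts Lemma~\ref{lem:T}(2).
\end{proof}

Residual finiteness of $T$ is used only in the last step, to exclude an infinite locally cyclic $E$, that is, a Pr\"ufer group $\mathbb Z(p^\infty)$.

\section{The bottom layer: an invariant central extension}\label{sec:ext}

We now look for $\theta:R^p\to\mathbb Z/p$ that is non-zero on $r^p$ for all $r\in R\setminus R^p$, as $\theta_0$ was in the model. Two points are new. The rank of $R$ need not be finite, while Fact~\ref{fact:periods} concerns finite rank. And $K=\ker\theta$ must be normal in $F$, with $R^p/K$ central in $F/K$, whereas the condition $\theta_0(A^p)=1$ depends on the set $\mathcal X$ of periods, which conjugation by $F$ need not respect. We therefore first prescribe the numbers $\theta(r^p)$ in an $F$-invariant way, as a function $\varepsilon$ of the coset $rR^p$, and then realize them. The rule $\varepsilon(g^j)=j\varepsilon(g)$ is forced, so the only obstruction to an invariant choice with $\varepsilon(g)\ne0$ for $g\ne1$ would be an element $g$ conjugate in $\overline F$ to some power $g^j\ne g$. There is no such element, since $\overline F$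 is a $p$-group.

\begin{lemma}\label{lem:eps}
There is a function $\varepsilon:\overline R\to\mathbb Z/p$ such that $\varepsilon(g^j)=j\,\varepsilon(g)$ and $\varepsilon(ygy^{-1})=\varepsilon(g)$ for all $g\in\overline R$, $j\in\mathbb Z$, $y\in\overline F$, and $\varepsilon(g)\ne0$ for $g\ne1$.
\end{lemma}

\begin{proof}
$\overline F$ acts by conjugation on the set of subgroups of order $p$ of $\overline R$. An element normalizing such a subgroup $P$ has $p$-power order and $|\mathrm{Aut}\,P|=p-1$, so it centralizes $P$. Choose one $P$ in each orbit and a generator $g_P$ of it, and put $\varepsilon(yg_P^jy^{-1})=j$ for $y\in\overline F$, $j\in\mathbb Z$. This covers all of $\overline R$, because every non-trivial element of $\overline R$ generates a subgroup of order $p$. It is well defined: only $j\equiv0$ gives the element $1$; and if $yg_P^jy^{-1}=y'g_{P'}^{j'}y'^{-1}\ne1$, then $yPy^{-1}=y'P'y'^{-1}$, so $P=P'$, $y'^{-1}y$ normalizes and hence centralizes $P$, and $g_P^j=g_P^{j'}$, that is, $j\equiv j'$ modulo $p$. The three properties are immediate.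
\end{proof}

\begin{lemma}\label{lem:theta}
There is a homomorphism $\theta:R^p\to\mathbb Z/p$ with $\theta(r^p)=\varepsilon(rR^p)$ for all $r\in R$ and $\theta(fyf^{-1})=\theta(y)$ for all $f\in F$, $y\in R^p$.
\end{lemma}

\begin{proof}
\emph{Finite rank.} Let $Y'\subseteq Y$ be finite with $|Y'|\ge2$, and let $\Phi=\langle Y'\rangle$. As $B(Y',p)\to B(Y,p)$ is injective, $\Phi/\Phi^p$ embeds in $\overline R$ by $r\Phi^p\mapsto rR^p$. By Fact~\ref{fact:periods}(ii) there is a homomorphism $\theta':\Phi^p\to\mathbb Z/p$, trivial on $[\Phi,\Phi^p]$, with $\theta'(A^p)=\varepsilon(AR^p)$ for all $A\in\mathcal X$. Let $r\in\Phi$. By Fact~\ref{fact:periods}(i), $r$ is conjugate modulo $\Phi^p$ to some $A^k$, and Lemma~\ref{lem:powers} together with the first two properties of $\varepsilon$ gives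
\[
\theta'(r^p)=k\,\varepsilon(AR^p)=\varepsilon(A^kR^p)=\varepsilon(rR^p).
\]

\emph{General case.} The group $R^p$ is generated by the $p$-th powers, so $\theta$, if it exists, is given by
\[
\theta\Big(\prod_{i=1}^l r_i^{p\delta_i}\Big)=\sum_{i=1}^l\delta_i\,\varepsilon(r_iR^p)\qquad(r_i\in R,\ \delta_i=\pm1).
\]
This formula defines a homomorphism provided $\sum\delta_i\varepsilon(r_iR^p)=0$ whenever $\prod r_i^{p\delta_i}=1$. Given such a relation, all the $r_i$ lie in one $\Phi$ as above, and applying the corresponding $\theta'$ to the relation gives the required equality.

\emph{Invariance.} For $f\in F$, $r\in R$ we have $\theta(fr^pf^{-1})=\theta((frf^{-1})^p)=\varepsilon(frf^{-1}R^p)=\varepsilon(rR^p)=\theta(r^p)$. So the homomorphisms $y\mapsto\theta(fyf^{-1})$ and $\theta$ agree on generators of $R^p$.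
\end{proof}

Let $K=\ker\theta$, which is normal in $F$ by invariance, and put
\[
G=F/K,\qquad\widehat R=R/K,\qquad C=R^p/K.
\]
Since $\overline R\neq1$ and $\varepsilon\ne0$ off $1$, $\theta$ is onto. So $C$ is cyclic of order $p$, with a generator $c$ such that $yK=c^{\theta(y)}$ for $y\in R^p$. It is central in $G$, because $\theta(fyf^{-1}y^{-1})=0$ for $f\in F$, $y\in R^p$. We have $G/C=\overline F$, $\widehat R/C=\overline R$ and $G/\widehat R=T$. In particular $G$ is a $p$-group, and $|G|=\kappa$ because $|F|=|T|=\kappa$. Finally, if $u=rK$ with $r\in R\setminus R^p$, then $u^p=c^{\theta(r^p)}=c^{\varepsilon(rR^p)}$, so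
\begin{equation}\label{eq:star}
u\in\widehat R\setminus C\ \Longrightarrow\ u^p\in C\setminus\{e\}.
\end{equation}

\section{$G$ is uniformizable}\label{sec:unif}

For $g\in G$ put
\[
\ell(g)=\inf\{|f|:f\in F,\ fK=g\}.
\]
The properties of $|\cdot|$ give $\ell(gh)\le\ell(g)+\ell(h)$, $\ell(g^{-1})=\ell(g)$ and $\ell(e)=0$. Let $g\neq e$.
\begin{itemize}
\item If $g\in\widehat R$, then every $f$ with $fK=g$ lies in $R\setminus\{1\}$, since $K\subseteq R$. By Lemma~\ref{lem:T}(3),
\begin{equation}\label{eq:far}
\ell(g)\ge1\qquad\text{for all }g\in\widehat R\setminus\{e\}.
\end{equation}
\item If $g\notin\widehat R$, its image $t\in T$ is non-trivial, and $\ell(g)\ge\inf\{|f|:f\mapsto t\}>0$ by Lemma~\ref{lem:T}(4).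
\end{itemize}
So $\ell(g)=0$ only for $g=e$. For $x\in X$ we have $x\notin R$ by Lemma~\ref{lem:T}(3), as $|x|=w_x<1$; hence $xK\neq e$ and $0<\ell(xK)\le w_x$. Since $\inf_xw_x=0$, $\ell$ takes arbitrarily small positive values.

Let $A_\varepsilon=\{g\in G:\ell(g)<\varepsilon\}$ and let $\varphi$ be the filter with base $\{A_\varepsilon:\varepsilon>0\}$. Then $e\in A_\varepsilon$, $A_{\varepsilon/2}A_{\varepsilon/2}^{-1}\subseteq A_\varepsilon$ and $\bigcap\varphi=\{e\}$, so $\varphi$ is a group filter with intersection $\{e\}$. It is non-principal because every $A_\varepsilon$ contains some $xK\ne e$. This proves part (a) of Theorem~\ref{thm:main}.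

\section{No subgroup of $G$ is topologizable}\label{sec:nontop}

If $H\le G$ is finite, its Zariski topology and every Hausdorff topology on $H$ are discrete, because points are closed. Let $H\le G$ be infinite.

\emph{Choice of $a$.} As $C$ is finite, there is $h\in H\setminus C$. Lemma~\ref{lem:reach}, applied to $hC\in\overline F\setminus\{1\}$, gives a power $a=h^{p^k}\in H\cap(\widehat R\setminus C)$. By \eqref{eq:star}, $a^p$ is a non-trivial element of $C$; it generates $C$, so $c\in H$.

\emph{The decomposition.} Put $Z=\{x\in H:[x,a]\in C\}$. This is the set of $x\in H$ whose image in $\overline F=G/C$ centralizes $aC\in\overline R\setminus\{1\}$. By Lemma~\ref{lem:cent} there are finitely many such images, and $C$ is finite; so $Z$ is finite.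

If $x\in H\setminus Z$, then $[x,a]=(xax^{-1})a^{-1}\in\widehat R\setminus C$, because $\widehat R$ is normal, and by \eqref{eq:star} $[x,a]^p=c^j$ for some $j$ with $1\le j\le p-1$. If $x\in Z$, then $[x,a]\in C$ and $[x,a]^p=e$. So the word $w(x)=[x,a]^p$ with constants from $H$ takes its values on $H$ in $C$, and $Z=\{x\in H:w(x)=e\}$. Since $w(e)=e$,
\[
H\setminus\{e\}=(Z\setminus\{e\})\cup\bigcup_{j=1}^{p-1}\{x\in H:[x,a]^p=c^j\},
\]
and $c^j\neq e$ for $1\le j\le p-1$. Lemma~\ref{lem:criterion}, applied to $w$, shows that the Zariski topology of $H$ and every Hausdorff group topology on $H$ are discrete. This proves part (b) and completes the proof of Theorem~\ref{thm:main}. \qed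

\begin{remark}
One can see directly where $\varphi$ fails to be invariant under conjugation. Let $a\in\widehat R\setminus C$. By Lemma~\ref{lem:cent}, $[x,a]\in C$ only for finitely many $x\in G$. For all other $x$, $axa^{-1}x^{-1}=[x,a]^{-1}\in\widehat R\setminus C$, so this element has length at least $1$ by \eqref{eq:far}, and $\ell(axa^{-1})\ge1-\ell(x)$. Thus, for the right invariant metric $d(x,y)=\ell(yx^{-1})$, the distance $d(a,ax)=\ell(axa^{-1})$ does not tend to $0$ as $x\to e$, $x\ne e$, although $d(a,xa)=\ell(x)$ does.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Adian}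
Adian, \emph{The Burnside Problem and Identities in Groups}.

\bibitem{AshmanovOlshanskii}
Ashmanov and Ol'shanskii, \emph{On abelian and central extensions of aspherical groups}, Izv.\ VUZ Mat., 1985.

\bibitem{Olshanskii}
Ol'shanskii, \emph{Geometry of Defining Relations in Groups}.

\bibitem{Protasov}
Igor Protasov, \emph{Bornological, coarse and uniform groups}, arXiv:1807.03028 (2018).

\end{thebibliography}

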